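\title{Bimorphisms in the pro-homotopy category of pointed connected CW complexes}

\begin{abstract}
Let $H_0$ be the homotopy category of pointed connected CW complexes. We prove that a morphism of pro-$H_0$ that is both an epimorphism and a monomorphism is an isomorphism. This follows from a factorization property of epimorphisms $f:X\to Y$ of pro-$H_0$: a morphism out of $X$ factors through $f$ as soon as it identifies every pair of morphisms that $f$ identifies. The geometric core of the proof converts a path between the poles of the fiberwise suspension of a map into a section of its fiberwise join. The conversion is transport in a family of spaces that is glued together by an infinite-wedge swindle.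
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $H_0$ be the category whose objects are pointed connected CW complexes and whose morphisms are pointed homotopy classes of pointed maps. An object of pro-$H_0$ is an inverse system $X=(X_\alpha,p^\beta_\alpha,I(X))$ in $H_0$: the index set $I(X)$ is directed, and the bonding morphisms $p^\beta_\alpha:X_\beta\to X_\alpha$ for $\beta\ge\alpha$ satisfy $p^\alpha_\alpha=\mathrm{id}$ and $p^\beta_\alpha p^\gamma_\beta=p^\gamma_\alpha$ in $H_0$. Morphisms are given by
\[
\mathrm{Mor}(X,Y)=\varprojlim_{\beta\in I(Y)}\ \varinjlim_{\alpha\in I(X)}\mathrm{Mor}_{H_0}(X_\alpha,Y_\beta).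
\]
An object of $H_0$ is regarded as a system indexed by one point, and this makes $H_0$ a full subcategory of pro-$H_0$.

A morphism $f:X\to Y$ of a category is an \emph{epimorphism} if $gf=hf$ implies $g=h$ for all $g,h:Y\to Z$, a \emph{monomorphism} if $fg=fh$ implies $g=h$ for all $g,h:Z\to X$, and a \emph{bimorphism} if it is both. We answer the following question, which comes from the paper of Dydak and Ruiz del Portal \cite{DR}: \emph{is every bimorphism of pro-$H_0$ an isomorphism?}

An isomorphism can be canceled on both sides, and the question is whether cancellation alone produces an inverse. For sets it does, since epimorphisms are surjective and monomorphisms are injective. It is not a formal matter: the inclusion $\mathbb Z\to\mathbb Q$ is a bimorphism of rings, because a ring homomorphism out of $\mathbb Q$ is determined by its values on $\mathbb Z$. In homotopy theory one has many test objects (spheres as sources, Eilenberg--Mac Lane spaces as targets), so one may guess that the answer is yes and try to show that a bimorphism induces isomorphisms of homotopy groups. In pro-$H_0$ this would not finish the proof.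

\begin{example}\label{ex:whitehead}
Let $X_n=\bigvee_{k\ge n}S^k$ for $n\ge1$, with the inclusions $X_{n+1}\subset X_n$ as bonding maps. For each $m$ we have $\pi_m(X_n)=0$ when $n>m$, so $X\to *$ induces an isomorphism of the inverse systems of $m$-th homotopy groups for every $m$. If $X\to *$ were an isomorphism, $\mathrm{id}_X$ would equal the constant morphism, so some inclusion $X_n\subset X_1$ would be null-homotopic; but it is nonzero on $H_n$. (The morphism $X\to *$ has a section, so it is an epimorphism. It is not a monomorphism, since it identifies $\mathrm{id}_X$ with the constant morphism.)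
\end{example}

The inverse therefore has to be constructed directly. We construct it as a special case of a factorization theorem for epimorphisms.

\begin{theorem}\label{thm:main}
Let $f:X\to Y$ be an epimorphism of pro-$H_0$. Let $g:X\to T$ be a morphism of pro-$H_0$ such that $gu=gv$ whenever $u,v:R\to X$ are morphisms of pro-$H_0$ with $fu=fv$. Then there is a unique morphism $r:Y\to T$ with $rf=g$.
\end{theorem}

\begin{corollary}\label{cor:main}
Every bimorphism of pro-$H_0$ is an isomorphism of pro-$H_0$.
\end{corollary}

\begin{proof}
Let $f:X\to Y$ be a bimorphism. Since $f$ is a monomorphism, $g=\mathrm{id}_X$ satisfies the hypothesis of Theorem~\ref{thm:main}, so there is $r$ with $rf=\mathrm{id}_X$. Then $(fr)f=f=\mathrm{id}_Yf$, and $fr=\mathrm{id}_Y$ because $f$ is an epimorphism.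
\end{proof}

\begin{remark}\label{rem:hyp}
The condition on $g$ is necessary, since $g=rf$ and $fu=fv$ give $gu=gv$. The condition on $f$ cannot be dropped even for existence. Let $f:S^1\to S^1$ have degree $2$. Since $\mathrm{Mor}_{H_0}(Q,S^1)=\mathrm{Hom}(\pi_1Q,\mathbb Z)$ for $Q\in H_0$, and since a directed colimit of injections is injective, $f$ is a monomorphism of pro-$H_0$. So $g=\mathrm{id}$ satisfies the condition, but $rf=\mathrm{id}$ is impossible by degrees.
\end{remark}

\subsection*{The plan, for a single map}
Suppose that $f:X\to Y$ and $g:X\to T$ are maps of CW complexes, and ignore base points. Each hypothesis of Theorem~\ref{thm:main} has a universal test. For the hypothesis on $f$ it is the double mapping cylinder $P=Y\sqcup_XY$ of $f$, with its two inclusions $i,j:Y\to P$. They satisfy $if\simeq jf$, so $i\simeq j$. For the hypothesis on $g$ it is the homotopy pullback $D=X\times_YX$, whose projections satisfy $f\,\mathrm{pr}_1\simeq f\,\mathrm{pr}_2$, so $g\,\mathrm{pr}_1\simeq g\,\mathrm{pr}_2$. Such a homotopy extends $g$ over the double mapping cylinder $W=X\sqcup_DX$ of the two projections: there is $\hat g:W\to T$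 with $\hat g\iota_1\simeq g$, where $\iota_1:X\to W$ is the first inclusion.

For sets, $X\sqcup_DX$ is the image of $f$, which is all of $Y$, and the proof ends here. For spaces the projection $W\to Y$ need not be an equivalence: if $F$ is a homotopy fiber of $f$, the corresponding fiber of $W\to Y$ is the join $F*F$. But less is needed. If $\sigma:Y\to W$ satisfies $\sigma f\simeq\iota_1$, then $r=\hat g\sigma$ satisfies $rf\simeq g$. The fiber of $P\to Y$ is the unreduced suspension $\Sigma F$, with $i$ and $j$ picking out its poles. So the geometric task is to convert a path between the poles of $\Sigma F$ into a point of $F*F$, with no arbitrary choice, so that the conversion can be made in all fibers at once.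

Sections~\ref{sec:families}--\ref{sec:transport} carry this out; the outcome is Corollary~\ref{cor:interface}, a statement about ordinary maps and homotopies. Sections~\ref{sec:reductions} and~\ref{sec:proof} deal with the three points ignored above: $D$ must be connected to be an object of $H_0$; the spaces $D$ at different levels of an inverse system need not form an inverse system; and the homotopies obtained are free, not pointed.

\section{Families of spaces}\label{sec:families}

The fiberwise constructions involve gluing along homotopies that are themselves produced by gluing, and the language of $\infty$-categories keeps track of the resulting coherences. We use a small part of it, which we now recall.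

Let $\mathcal S$ be the $\infty$-category of spaces ($\infty$-groupoids). Its objects are represented by CW complexes, and a construction that leaves CW complexes is followed by CW approximation. The category $H_0$ is the homotopy category of the connected objects in the $\infty$-category of pointed spaces. The symbol $\simeq$ between maps means homotopic, freely unless stated otherwise. Pushouts $\sqcup$ and pullbacks $\times_B$ of spaces are always taken in $\mathcal S$. Thus $B_0\sqcup_ZB_1$ is the double mapping cylinder of $B_0\leftarrow Z\to B_1$, and a map out of it is a map on $B_0$, a map on $B_1$ and a homotopy between their restrictions to $Z$. The pullback of $a:X\to B$ and $a':X'\to B$ is the space of triples $(x,\omega,x')$ with $\omega$ a path from $a(x)$ to $a'(x')$, and a map into it is a map to $X$, a map to $X'$ and a homotopy between their composites to $B$. In any $\infty$-category with pushouts we have the \emph{pasting law}: a factorization up to homotopy $Z\to C\to B_0$ of $Z\to B_0$ gives an equivalence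
\begin{equation}\label{eq:pasting}
B_0\sqcup_ZB_1\simeq B_0\sqcup_C(C\sqcup_ZB_1)
\end{equation}
compatible with the maps from $B_0$ and from $B_1$.

For a space $K$ let $\mathcal S^K=\mathrm{Fun}(K,\mathcal S)$. An object $E\in\mathcal S^K$ is a \emph{family of spaces over $K$}: a space $E_k$ for each point $k$, an equivalence for each path, and so on coherently. Let $*$ be the family of points, and let $\Gamma(K;E)=\mathrm{Map}_{\mathcal S^K}(*,E)$ be the space of \emph{sections}. For $a:K'\to K$ let $a^*E=E\circ a$ be the restriction of $E$. We use four standard facts.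

\begin{itemize}
\item[(F1)] \emph{Straightening.} Taking homotopy fibers is an equivalence $\mathcal S_{/K}\simeq\mathcal S^K$ from spaces over $K$ to families over $K$. It sends $\mathrm{id}_K$ to $*$, and pullback along $a:K'\to K$ corresponds to $a^*$. If $\bar E\to K$ corresponds to $E$, then $\mathrm{Map}_{/K}(K',\bar E)\simeq\Gamma(K';a^*E)$, where the left side is the homotopy fiber over $a$ of $\mathrm{Map}(K',\bar E)\to\mathrm{Map}(K',K)$. Limits and colimits in $\mathcal S^K$ are computed pointwise, so $a^*$ preserves them. In $\mathcal S_{/K}$ pushouts are computed in $\mathcal S$, and products are pullbacks over $K$.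
\item[(F2)] \emph{Colimits in $\mathcal S$ are stable under pullback.} In particular $K'\times_K(B_0\sqcup_ZB_1)\simeq(K'\times_KB_0)\sqcup_{K'\times_KZ}(K'\times_KB_1)$ for a pushout of spaces over $K$, and $F\times-$ preserves colimits in $\mathcal S^K$.
\item[(F3)] \emph{Gluing.} The inclusion of $\mathcal S$ in the $\infty$-category of $\infty$-categories is left adjoint to the core functor, so it preserves colimits. Hence for $P=B_0\sqcup_ZB_1$ the $\infty$-category $\mathcal S^P$ is the pullback of $\mathcal S^{B_0}\to\mathcal S^Z\leftarrow\mathcal S^{B_1}$, naturally in the span. To give $E\in\mathcal S^P$ is to give $E_0\in\mathcal S^{B_0}$, $E_1\in\mathcal S^{B_1}$ and an equivalence $\theta:E_0|_Z\simeq E_1|_Z$. Mapping spaces in a pullback of $\infty$-categories are pullbacks, so a section of $E$ is a section $s_0$ of $E_0$, a section $s_1$ of $E_1$ and a path from $\theta(s_0|_Z)$ to $s_1|_Z$ in $\Gamma(Z;E_1|_Z)$.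
\item[(F4)] \emph{Transport.} Let $E\in\mathcal S^P$ and $a,b:K\to P$. A homotopy $H:a\simeq b$ induces an equivalence $H_*:a^*E\simeq b^*E$ in $\mathcal S^K$. If $s\in\Gamma(P;E)$, then $H_*(a^*s)\simeq b^*s$, by naturality of $s:*\to E$. For $c:K'\to K$ we have $(Hc)_*=c^*(H_*)$. For $\pi:P'\to P$ and a homotopy $H'$ of maps into $P'$, transport of $\pi^*E$ along $H'$ is transport of $E$ along $\pi H'$.
\end{itemize}

When we work in $\mathcal S^K$, a \emph{point} of $E$ means a section $*\to E$, and a \emph{path} means a homotopy of sections. A pointed object is a pair $(E,a)$ with $a$ a point, and the wedge $\vee$ is the coproduct of pointed objects, that is, the pushout over $*$. A path from $a$ to $b$ makes the identity of $E$ an equivalence of pointed objects $(E,a)\simeq(E,b)$.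

For $F\in\mathcal S^K$ the \emph{suspension} is $\Sigma F=*\sqcup_F*$, with poles $N$ and $S$. The \emph{join} is the pushout $F*F=F\sqcup_{F\times F}F$ along $\mathrm{pr}_1$ and $\mathrm{pr}_2$, with inclusions $\iota_1,\iota_2:F\to F*F$ and the tautological homotopy $h:\iota_1\mathrm{pr}_1\simeq\iota_2\mathrm{pr}_2$ on $F\times F$. For points $y,z$ of $F$ we write $h(y,z)$ for the resulting path from $\iota_1(y)$ to $\iota_2(z)$. If $x$ is a point of $F$, restricting $h$ along $(\mathrm{id},x)$ and along $(x,\mathrm{id}):F\to F\times F$ gives homotopies
\begin{equation}\label{eq:null}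
\iota_1\simeq\mathrm{const}_{\iota_2(x)},\qquad \iota_2\simeq\mathrm{const}_{\iota_1(x)} .
\end{equation}

\section{From the suspension to the join}\label{sec:key}

For a map $q:Z\to B$ of spaces put
\[
P_q=B\sqcup_ZB,\qquad D_q=Z\times_BZ,\qquad W_q=Z\sqcup_{D_q}Z,
\]
the last pushout being along $\mathrm{pr}_1$ and $\mathrm{pr}_2$. All three are spaces over $B$. The projection $\nabla:P_q\to B$ folds the cylinder and has the two sections $i,j:B\to P_q$. The first inclusion $\iota_1:Z\to W_q$ is a map over $B$. If $F\in\mathcal S^B$ is the family of fibers of $q$, then by (F1) the spaces $P_q$, $D_q$, $W_q$ correspond to $\Sigma F$, $F\times F$, $F*F$, the sections $i,j$ to the poles $N,S$, and the two maps called $\iota_1$ correspond.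

\begin{proposition}\label{prop:key}
If $i\simeq j$ in $\mathrm{Map}_{/B}(B,P_q)$, then $W_q\to B$ has a section $\sigma$ such that $\sigma q\simeq\iota_1$ in $\mathrm{Map}_{/B}(Z,W_q)$.
\end{proposition}

If $F$ has a section $x$, then $\sigma=\iota_2(x)$ works by \eqref{eq:null}. This settles the case where $B$ is a point, because the poles of $\Sigma\emptyset$ lie in different components. In general the fibers are nonempty but $F$ has no section, and nonempty fibers are not enough.

\begin{example}\label{ex:rp}
Let $q:S^\infty\to\mathbb{RP}^\infty$ be the double cover. Here $Z$ is contractible and $D_q\simeq\Omega\mathbb{RP}^\infty$ is equivalent to two points, so $W_q\simeq S^1$. A section of $W_q\to B$ would factor the identity of $\mathbb{RP}^\infty$ through $S^1$ up to homotopy, which is impossible since $H^2(\mathbb{RP}^\infty;\mathbb Z/2)\ne0$. The hypothesis of the proposition fails too: $P_q\simeq\mathbb{RP}^\infty\vee\mathbb{RP}^\infty$, and $i,j$ differ on $H_1$. The example also shows that no construction valid in all families with nonempty fibers gives a point of $F*F$ from $F$ alone. The path from $N$ to $S$ has to be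 used.
\end{example}

\subsection*{The mechanism for a discrete fiber}
Let $B$ be a point and $F$ a nonempty set, and look for a rule that turns a path $\gamma$ from $N$ to $S$ into a point of $F*F$ without choosing an element of $F$. The space $\Sigma F$ is the graph with vertices $N,S$ and one edge from $N$ to $S$ for each $y\in F$, and $\gamma$ is a word $y_1\bar y_2y_3\cdots y_{2k+1}$ that runs forward along $y_1$, backward along $y_2$, and so on. The one thing a path does canonically is transport. A family $E$ over this graph consists of spaces $E_N$, $E_S$ and equivalences $\theta_y:E_N\to E_S$ for $y\in F$, and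
\[
\gamma_*=\theta_{y_{2k+1}}\cdots\theta_{y_2}^{-1}\theta_{y_1}:E_N\to E_S .
\]
Suppose that the following are given.
\begin{itemize}
\item[(R1)] A point $e$ of $E_N$.
\item[(R2)] Maps $\kappa:F*F\to E_S$ and $\rho:E_S\to F*F$ with $\rho\kappa=\mathrm{id}$.
\item[(R3)] For each $y\in F$, a path $\theta_y(e)\simeq\kappa\iota_1(y)$.
\end{itemize}
Put $\sigma=\rho\gamma_*(e)$. The condition $\sigma q\simeq\iota_1$ asks for a path from $\sigma$ to $\iota_1(x)$ for each $x\in F$, and this path may depend on $x$. Fix $x$. For every $y$ we have the path
\begin{equation}\label{eq:path}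
\theta_y(e)\simeq\kappa\iota_1(y)\simeq\kappa\iota_2(x)\simeq\kappa\iota_1(x)
\end{equation}
made of (R3), $h(y,x)$ and the inverse of $h(x,x)$. In particular $\theta_{y_1}(e)\simeq\theta_{y_2}(e)$, so $\theta_{y_2}^{-1}\theta_{y_1}(e)\simeq e$. Repeating this along the word gives $\gamma_*(e)\simeq\theta_{y_{2k+1}}(e)\simeq\kappa\iota_1(x)$, and applying $\rho$ gives $\sigma\simeq\iota_1(x)$. In the terms of (F3), the point $e$, the point $\kappa\iota_1(x)$ and the paths \eqref{eq:path} form a section of $E$, and transport respects sections. The middle path in \eqref{eq:path} is the reason that the join appears: in $F$ itself nothing joins $y$ to $x$.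

For this rule to work in families, $E_N,E_S,e,\kappa,\rho$ must be built from $F$ with no base point, while $\theta_y$ may use the point $y$. The obvious candidates fail. The choice $E_S=F*F$, $E_N=*$ needs $F*F$ contractible, and for $F=\{a,b\}$ the join is a cycle with four edges. The choice $E_N=E_S=F*F$ has no point $e$, by Example~\ref{ex:rp}. The way out is to enlarge both sides until the difference between $*$ and $F*F$ is absorbed.

\section{The swindle}\label{sec:swindle}

Attach the same object to $*$ and to $F*F$ along $F$, using $\iota_1$ in the second case. Once $F$ has a point, $\iota_1$ is null-homotopic, and the second result is the wedge of the first with $F*F$. To have the retraction $\rho$, the attached object should retract to $F$, so we take it of the form $F\times A$ with $A$ pointed. It remains to choose $A$ so that the first result absorbs a wedge summand $F*F$. The suspension has a base point with no choice made, and an infinite wedge of copies of it will do.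

For $F\in\mathcal S^K$, point $\Sigma F$ at $N$ and define in $\mathcal S^K$
\[
A(F)=\bigvee_{\mathbb N}\Sigma F,\qquad E_N(F)=*\sqcup_F\bigl(F\times A(F)\bigr),\qquad E_S(F)=(F*F)\sqcup_F\bigl(F\times A(F)\bigr).
\]
Here $F\to F\times A(F)$ is given by the base point of $A(F)$, and $F\to F*F$ is $\iota_1$. Let $e$ be the point $*$ of $E_N(F)$ and let $\kappa:F*F\to E_S(F)$ be the inclusion. Let $\rho:E_S(F)\to F*F$ be the identity on $F*F$ and the composite $F\times A(F)\to F\xrightarrow{\iota_1}F*F$ on the other part; both restrict to $\iota_1$ on $F$, and $\rho\kappa=\mathrm{id}$. No point of $F$ is used. All these objects and maps are built from finite products and colimits, so they are functorial in $F$ and, by (F1), commute with restriction: $a^*E_N(F)\simeq E_N(a^*F)$ and $a^*E_S(F)\simeq E_S(a^*F)$, compatibly with $e,\kappa,\rho,\iota_1,\iota_2,h$.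

\begin{example}
Let $K$ be a point and $F=\{a,b\}$. Then $A(F)$ is a countable wedge of circles and $F\times A(F)$ is two copies of it. The space $E_N(F)$ is the wedge of the two copies at $e$. The space $E_S(F)$ is the cycle with vertices $\iota_1(a),\iota_2(a),\iota_1(b),\iota_2(b)$, with one copy attached at $\iota_1(a)$ and the other at $\iota_1(b)$, and $\rho$ collapses the copies. Both are connected graphs with free fundamental group of countably infinite rank, hence equivalent. The swap of $a$ and $b$ fixes $e$ in $E_N(F)$ and rotates the cycle in $E_S(F)$ by a half turn.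
\end{example}

\begin{lemma}\label{lem:swindle}
Let $x$ be a section of $F\in\mathcal S^K$. Then there is an equivalence $\theta:E_N(F)\simeq E_S(F)$ in $\mathcal S^K$ together with a homotopy of sections $\theta(e)\simeq\kappa\iota_1(x)$.
\end{lemma}

\begin{proof}
We work in $\mathcal S^K$. If $\varphi:F\to Y$ is homotopic to the constant map at a point $y$, it factors up to homotopy as $F\to *\xrightarrow{y}Y$, and \eqref{eq:pasting} gives, for every map $F\to M$,
\begin{equation}\label{eq:split}
Y\sqcup_FM\simeq Y\sqcup_*(*\sqcup_FM),
\end{equation}
compatibly with the maps from $Y$ and from $M$; the point $*$ of $*\sqcup_FM$ is glued to $y$. Let $J$ be the pointed object $(F*F,\iota_2(x))$.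

\emph{Splitting $E_S(F)$.} By \eqref{eq:null} and \eqref{eq:split} with $\varphi=\iota_1$ and $M=F\times A(F)$,
\begin{equation}\label{eq:ES}
\bigl(E_S(F),\kappa\iota_2(x)\bigr)\simeq J\vee(E_N(F),e).
\end{equation}

\emph{$E_N(F)$ is an infinite wedge.} Let $V=*\sqcup_F(F\times\Sigma F)$, formed along $F\times N$ and pointed at $*$. The wedge $A(F)$ is the colimit of the diagram of maps $N:*\to\Sigma F$, one for each natural number, with common source. By (F2), $F\times A(F)$ is the colimit of the maps $F\times N:F\to F\times\Sigma F$ with common source, which is the coproduct of copies of $F\times\Sigma F$ among objects under $F$. The functor $*\sqcup_F-$ from objects under $F$ to pointed objects is a left adjoint, so it preserves coproducts. Hence $(E_N(F),e)\simeq\bigvee_{\mathbb N}V$.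

\emph{$V$ contains $J$ as a wedge summand.} By (F2), $F\times\Sigma F\simeq F\sqcup_{F\times F}F$ with both maps equal to $\mathrm{pr}_1$, the first copy of $F$ being $F\times N$. Let $U=*\sqcup_{F\times F}F$, with $F\times F\to F$ equal to $\mathrm{pr}_1$, pointed at $*$. We apply \eqref{eq:pasting} to two factorizations of $F\times F\to *$. The factorization through $\mathrm{pr}_1$ gives $U\simeq *\sqcup_F(F\times\Sigma F)=V$. The factorization through $\mathrm{pr}_2$ gives $U\simeq *\sqcup_F(F*F)$, formed along $\iota_2$. Both equivalences are pointed. By \eqref{eq:null}, $\iota_2$ is homotopic to the constant map at $\iota_1(x)$, so \eqref{eq:split} with $\varphi=\iota_2$ and $M=*$ gives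
\[
V\simeq(F*F)\sqcup_*\Sigma F,
\]
where one pole of $\Sigma F$, call it $S$, is glued to $\iota_1(x)$ and the other pole $N$ is the base point. The tautological homotopy of the pushout $*\sqcup_F*$, restricted along $x$, is a path from $N$ to $S$. Moving the base point along it gives $V\simeq(F*F,\iota_1(x))\vee(\Sigma F,S)$, and the path $h(x,x)$ gives $(F*F,\iota_1(x))\simeq J$. So $V\simeq J\vee(\Sigma F,S)$ as pointed objects.

\emph{Absorption.} As pointed objects,
\[
E_N(F)\simeq\bigvee_{\mathbb N}\bigl(J\vee(\Sigma F,S)\bigr)\simeq J\vee\bigvee_{\mathbb N}\bigl(J\vee(\Sigma F,S)\bigr)\simeq J\vee E_N(F)\simeq E_S(F).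
\]
The second equivalence holds because both sides are coproducts of countably many copies of $J$ and countably many copies of $(\Sigma F,S)$, and the last one is \eqref{eq:ES}. The composite $\theta$ is pointed, so it comes with a path $\theta(e)\simeq\kappa\iota_2(x)$. We follow this path by the inverse of $\kappa h(x,x)$.
\end{proof}

\section{Transport along the homotopy}\label{sec:transport}

We now repeat the discrete argument over an arbitrary base. The equivalences $\theta_y$, one for each point $y$ of each fiber, come from a single application of Lemma~\ref{lem:swindle} over $K=Z$, where the family acquires a section. The phrase ``fix $x$'' becomes pullback along $q$.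

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Write $P,D,W$ for $P_q,D_q,W_q$, and let $F\in\mathcal S^B$ correspond to $q$.

\emph{Construction of $\sigma$.} The family $q^*F$ corresponds to $\mathrm{pr}_1:Z\times_BZ\to Z$, and the diagonal is a section $\delta\in\Gamma(Z;q^*F)$. Under $\Gamma(Z;q^*(F*F))\simeq\mathrm{Map}_{/B}(Z,W)$ the section $\iota_1(\delta)$ corresponds to the map $\iota_1:Z\to W$. Lemma~\ref{lem:swindle} for $(q^*F,\delta)$ gives an equivalence $\theta:q^*E_N(F)\simeq q^*E_S(F)$ and a path $\theta(e)\simeq\kappa\iota_1(\delta)$. By (F3) there is a family $E\in\mathcal S^P$ with $i^*E=E_N(F)$ and $j^*E=E_S(F)$, glued by $\theta$. Let $H:i\simeq j$ be the given homotopy over $B$. By (F4) it induces $\tau=H_*:E_N(F)\simeq E_S(F)$ in $\mathcal S^B$. Put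
\[
\sigma=\rho\,\tau(e)\in\Gamma(B;F*F),
\]
which by (F1) is a section of $W\to B$. We must show $q^*\sigma\simeq\iota_1(\delta)$.

\emph{A section of $E$ after pullback.} Let $\pi:P'=Z\times_BP\to P$ be the projection and $E'=\pi^*E$. By (F2), $P'\simeq Z\sqcup_DZ$ with both maps $D\to Z$ equal to $\mathrm{pr}_1$: the first coordinate of a point of $D$ is the parameter, and the second is a point of the locus $Z$ along which $P$ is glued. Thus $\pi$ is induced by the map of spans that is $q$ on both ends and $\mathrm{pr}_2:D\to Z$ in the middle, the squares commuting by the tautological homotopy $q\,\mathrm{pr}_1\simeq q\,\mathrm{pr}_2$. This homotopy identifies $\mathrm{pr}_1^*q^*G$ with $\mathrm{pr}_2^*q^*G$ naturally in $G\in\mathcal S^B$. Let $F'\in\mathcal S^D$ be the family so obtained from $F$. It has the two sections $x=\mathrm{pr}_1^*\delta$ and $y=\mathrm{pr}_2^*\delta$. By naturality in (F3), $E'$ is glued from $q^*E_N(F)$ and $q^*E_S(F)$ by the equivalence $\mathrm{pr}_2^*\theta:E_N(F')\simeq E_S(F')$ over $D$.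

Take the sections $e$ of $q^*E_N(F)$ and $\kappa\iota_1(\delta)$ of $q^*E_S(F)$. Their restrictions along $\mathrm{pr}_1$ are $e$ and $\kappa\iota_1(x)$. In $\Gamma(D;E_S(F'))$ we have the path
\[
(\mathrm{pr}_2^*\theta)(e)\simeq\kappa\iota_1(y)\simeq\kappa\iota_2(x)\simeq\kappa\iota_1(x),
\]
whose first part is the restriction along $\mathrm{pr}_2$ of the path from Lemma~\ref{lem:swindle}, whose second part is $\kappa h(y,x)$, and whose third part is the inverse of $\kappa h(x,x)$. By (F3) these data define a section $s\in\Gamma(P';E')$ that restricts to $e$ and to $\kappa\iota_1(\delta)$ on the two copies of $Z$.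

\emph{Comparison.} The inclusions of the two copies of $Z$ in $P'=Z\times_BP$ are the pullbacks $i',j':Z\to P'$ of the sections $i,j$. Since $H$ is a homotopy over $B$, it pulls back to a homotopy $H':i'\simeq j'$ with $\pi H'=Hq$; this is the only use of ``over $B$''. By (F4), transport of $E'$ along $H'$ is $(Hq)_*=q^*\tau$, and it carries $i'^*s=e$ to $j'^*s=\kappa\iota_1(\delta)$ up to homotopy. So $(q^*\tau)(e)\simeq\kappa\iota_1(\delta)$ in $\Gamma(Z;q^*E_S(F))$. Applying $\rho$ gives $q^*\sigma\simeq\iota_1(\delta)$.
\end{proof}

In an inverse system the homotopy between $i$ and $j$ exists only after composition with a bonding map, and nothing forces it to lie over the base. The following form of the proposition covers both points.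

\begin{corollary}\label{cor:interface}
Let $\varphi:X\to Y$ and $p:Y'\to Y$ be maps of spaces such that $ip\simeq jp:Y'\to P_\varphi$. Then there is a map $\hat\sigma:Y'\to W_\varphi$ with the following property: for all maps $\varphi':X'\to Y'$ and $p':X'\to X$ with $\varphi p'\simeq p\varphi'$, we have $\hat\sigma\varphi'\simeq\iota_1p':X'\to W_\varphi$.
\end{corollary}

\begin{proof}
Let $H$ be a path from $ip$ to $jp$ in $\mathrm{Map}(Y',P_\varphi)$. Since $\nabla i=\nabla j=\mathrm{id}_Y$, the path $\nabla H$ is a loop at $p$ in $\mathrm{Map}(Y',Y)$, and it may be essential. We correct it with the section $j$. Let $H_1$ be $H$ followed by the loop $j\circ(\nabla H)^{-1}$ at $jp$. Then $H_1$ is again a path from $ip$ to $jp$, and $\nabla H_1=(\nabla H)\cdot(\nabla H)^{-1}$ is homotopic to the constant loop relative to endpoints. The path $H_1$ and this null-homotopy form a path from $ip$ to $jp$ in the homotopy fiber $\mathrm{Map}_{/Y}(Y',P_\varphi)$.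

Let $q:Z=X\times_YY'\to Y'$ be the projection. If $F\in\mathcal S^Y$ corresponds to $\varphi$, then $p^*F$ corresponds to $q$. Since $p^*$ commutes with suspension and join, $P_q\simeq P_\varphi\times_YY'$ and $W_q\simeq W_\varphi\times_YY'$, compatibly with the poles and with $\iota_1$. By (F1), both $\mathrm{Map}_{/Y}(Y',P_\varphi)$ and $\mathrm{Map}_{/Y'}(Y',P_q)$ are $\Gamma(Y';\Sigma\,p^*F)$, and $ip,jp$ correspond to the two canonical sections of $P_q$. So Proposition~\ref{prop:key} applies to $q$ and gives $\sigma:Y'\to W_q$ with $\sigma q\simeq\iota_1$. Let $w:W_q\to W_\varphi$ and $z:Z\to X$ be the projections, so that $w\iota_1\simeq\iota_1z$, and put $\hat\sigma=w\sigma$.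

A homotopy $\varphi p'\simeq p\varphi'$ defines a map $t:X'\to Z$ with $qt\simeq\varphi'$ and $zt\simeq p'$. Then $\hat\sigma\varphi'\simeq w\sigma qt\simeq w\iota_1t\simeq\iota_1zt\simeq\iota_1p'$.
\end{proof}

\section{Reductions in the pro-category}\label{sec:reductions}

We unwind the definition of morphisms. For $Q\in H_0$, a morphism $X\to Q$ is represented by a morphism $X_\alpha\to Q$ of $H_0$, and two representatives define the same morphism exactly when they become equal after composition with bonding morphisms from some $X_{\alpha'}$. A morphism $f:X\to Y$ is a family of components $X\to Y_\beta$ compatible with the bonding morphisms of $Y$. If $X$ and $Y$ have the same index set, morphisms $f_\alpha:X_\alpha\to Y_\alpha$ that commute with the bonding morphisms define a \emph{level morphism} $f$; if $m:Y_\alpha\to Q$ represents $\mu:Y\to Q$, then $mf_\alpha$ represents $\mu f$.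

We also recall cofinality. If $\pi:\Lambda\to I(X)$ is an order-preserving map of directed sets whose image is cofinal (every $\alpha$ lies below some $\pi(\lambda)$), then colimits and limits over $I(X)$ agree with those over $\Lambda$, and the system $(X_{\pi(\lambda)})_{\lambda\in\Lambda}$ is isomorphic to $X$ by the morphisms represented by identities. Finally, the hypotheses and the conclusion of Theorem~\ref{thm:main} do not change when $f$ is replaced by $bfa^{-1}$ and $g$ by $ga^{-1}$ for isomorphisms $a:X\to X'$ and $b:Y\to Y'$.

\begin{lemma}\label{lem:level}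
Every morphism $f:X\to Y$ of pro-$H_0$ becomes a level morphism after $X$ and $Y$ are replaced by isomorphic objects.
\end{lemma}

\begin{proof}
Let $\Lambda$ be the set of triples $(\alpha,\beta,\varphi)$ with $\varphi:X_\alpha\to Y_\beta$ a representative of the component $X\to Y_\beta$ of $f$. Put $(\alpha,\beta,\varphi)\le(\alpha',\beta',\varphi')$ if $\alpha\le\alpha'$, $\beta\le\beta'$ and $p^{\beta'}_\beta\varphi'=\varphi p^{\alpha'}_\alpha$. This relation is transitive because commutative squares paste. Given triples $(\alpha_k,\beta_k,\varphi_k)$ for $k=1,2$, choose $\beta\ge\beta_1,\beta_2$ and a representative $\psi:X_{\alpha_0}\to Y_\beta$. Both $p^\beta_{\beta_k}\psi$ and $\varphi_k$ represent the component $X\to Y_{\beta_k}$, so there is $\alpha\ge\alpha_0,\alpha_1,\alpha_2$ with $p^\beta_{\beta_k}\psi p^\alpha_{\alpha_0}=\varphi_kp^\alpha_{\alpha_k}$ for $k=1,2$. The triple $(\alpha,\beta,\psi p^\alpha_{\alpha_0})$ is an upper bound, so $\Lambda$ is directed. The projection $\Lambda\to I(Y)$ is onto. The projection $\Lambda\to I(X)$ has cofinal image, because $(\alpha',\beta,\varphi p^{\alpha'}_\alpha)\in\Lambda$ whenever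 $(\alpha,\beta,\varphi)\in\Lambda$ and $\alpha'\ge\alpha$. Reindex $X$ and $Y$ by $\Lambda$. The morphisms $\varphi$ commute with the bonding morphisms by the definition of the order, and the level morphism they define corresponds to $f$.
\end{proof}

The next reduction makes the homotopy pullbacks connected. For a pointed map $\varphi:X\to Y$ of connected CW complexes, $D_\varphi\to X\times X$ is a fibration with fiber $\Omega Y$ over a connected base. Hence $\pi_0(D_\varphi)$ is the set of orbits of $\pi_1(X\times X)$ on $\pi_0(\Omega Y)=\pi_1Y$, that is, the set of double cosets $A\backslash\pi_1Y/A$ with $A$ the image of $\pi_1(\varphi)$. It is one point when $\pi_1(\varphi)$ is surjective.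

\begin{lemma}\label{lem:pi1}
Let $f:X\to Y$ be a level epimorphism of pro-$H_0$. Then $f=c\tilde f$, where $c:\tilde Y\to Y$ is an isomorphism and $\tilde f:X\to\tilde Y$ is a level morphism with every $\pi_1(\tilde f_\alpha)$ surjective.
\end{lemma}

\begin{proof}
Let $A_\alpha\subset\pi_1Y_\alpha$ be the image of $\pi_1(f_\alpha)$. We first show that for each $\alpha$ there is $\beta\ge\alpha$ such that
\begin{equation}\label{eq:image}
\mathrm{im}(\pi_1Y_\beta\to\pi_1Y_\alpha)\subset A_\alpha .
\end{equation}
For this we need two homomorphisms out of $G=\pi_1Y_\alpha$ that agree exactly on $A=A_\alpha$. Let $\Pi$ be the group of permutations of the set $G/A\sqcup\{\infty\}$. For $a\in G$ let $u(a)\in\Pi$ be left translation by $a$ on $G/A$, fixing $\infty$. Let $t$ be the transposition of the coset $A$ and $\infty$, and put $v(a)=t\,u(a)\,t^{-1}$. Now $u(a)=v(a)$ if and only if $u(a)\,t\,u(a)^{-1}=t$. The left side is the transposition of $aA$ and $\infty$, so the condition is $a\in A$. Since $\mathrm{Mor}_{H_0}(Q,K(\Pi,1))=\mathrm{Hom}(\pi_1Q,\Pi)$ for $Q\in H_0$, we may view $u,v$ as morphisms $Y_\alpha\to K(\Pi,1)$ with $uf_\alpha=vf_\alpha$.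 The morphisms $Y\to K(\Pi,1)$ that they represent agree after composition with $f$, hence agree. So $up^\beta_\alpha=vp^\beta_\alpha$ for some $\beta\ge\alpha$, which is \eqref{eq:image}.

Let $c_\alpha:\tilde Y_\alpha\to Y_\alpha$ be the pointed connected covering whose fundamental group has image $A_\alpha$. A morphism $Q\to Y_\alpha$ of $H_0$ lifts through $c_\alpha$ if and only if the image of $\pi_1Q$ lies in $A_\alpha$, and the lift is unique in $H_0$, because pointed homotopies lift to pointed homotopies and pointed lifts of maps are unique. For $\beta\ge\alpha$, the equality $p^\beta_\alpha f_\beta=f_\alpha p^\beta_\alpha$ shows that $p^\beta_\alpha$ maps $A_\beta$ into $A_\alpha$, so $p^\beta_\alpha c_\beta$ has a lift $\tilde p^\beta_\alpha:\tilde Y_\beta\to\tilde Y_\alpha$. Let $\tilde f_\alpha$ be the lift of $f_\alpha$; it is surjective on $\pi_1$ by the choice of $c_\alpha$. The identities $\tilde p^\beta_\alpha\tilde p^\gamma_\beta=\tilde p^\gamma_\alpha$ and $\tilde p^\beta_\alpha\tilde f_\beta=\tilde f_\alpha p^\beta_\alpha$ hold because the two sides lift the same morphism, $p^\gamma_\alpha c_\gamma$ in the first case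 and $f_\alpha p^\beta_\alpha$ in the second. So $\tilde Y$ is an inverse system, and $c$ and $\tilde f$ are level morphisms with $c\tilde f=f$.

For each $\alpha$ choose $\beta(\alpha)$ as in \eqref{eq:image} and let $s_\alpha:Y_{\beta(\alpha)}\to\tilde Y_\alpha$ be the lift of $p^{\beta(\alpha)}_\alpha$. If $\alpha'\ge\alpha$ and $\gamma\ge\beta(\alpha),\beta(\alpha')$, then $\tilde p^{\alpha'}_\alpha s_{\alpha'}p^\gamma_{\beta(\alpha')}$ and $s_\alpha p^\gamma_{\beta(\alpha)}$ both lift $p^\gamma_\alpha$, so they are equal. Hence the $s_\alpha$ define $s:Y\to\tilde Y$. From $c_\alpha s_\alpha=p^{\beta(\alpha)}_\alpha$ we get $cs=\mathrm{id}_Y$. The morphisms $s_\alpha c_{\beta(\alpha)}$ and $\tilde p^{\beta(\alpha)}_\alpha$ both lift $p^{\beta(\alpha)}_\alpha c_{\beta(\alpha)}$, so they are equal, and $sc=\mathrm{id}_{\tilde Y}$.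
\end{proof}

\section{Proof of the factorization theorem}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Uniqueness of $r$ holds because $f$ is an epimorphism.

\emph{Reduction to $T\in H_0$.} Let $g_\tau:X\to T_\tau$ be the components of $g$. Each satisfies the hypothesis on $g$, since $g_\tau u$ is the component of $gu$. Suppose that $r_\tau:Y\to T_\tau$ satisfy $r_\tau f=g_\tau$ for all $\tau$. For $\tau'\ge\tau$ we have $p^{\tau'}_\tau r_{\tau'}f=p^{\tau'}_\tau g_{\tau'}=g_\tau=r_\tau f$, so $p^{\tau'}_\tau r_{\tau'}=r_\tau$ because $f$ is an epimorphism. Thus the $r_\tau$ are the components of a morphism $r:Y\to T$ with $rf=g$.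

So let $T\in H_0$. By Lemmas~\ref{lem:level} and~\ref{lem:pi1} we may assume that $f$ is a level morphism with all $\pi_1(f_\alpha)$ surjective. Choose cellular pointed maps representing the $f_\alpha$ and pointed maps representing the bonding morphisms, with the same names. Let $g$ be represented by $g_\alpha:X_\alpha\to T$.

Let $D_\gamma$ be a pointed CW approximation of $D_{f_\gamma}=X_\gamma\times_{Y_\gamma}X_\gamma$, based at the triple consisting of the base point, the constant path and the base point. It is connected, so $D_\gamma\in H_0$. The homotopy $\bigl((x,\omega,x'),t\bigr)\mapsto\omega(t)$ is stationary at the base point, so $f_\gamma\mathrm{pr}_1=f_\gamma\mathrm{pr}_2$ in $H_0$.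

\emph{Step 1: $g$ extends over a join.} We claim that there is $\beta\ge\alpha$ with
\begin{equation}\label{eq:claim}
g_\alpha p^\beta_\alpha\mathrm{pr}_1=g_\alpha p^\beta_\alpha\mathrm{pr}_2:D_\beta\to T\quad\text{in }H_0 .
\end{equation}
One would like to test $g$ on the system $(D_\gamma)$. But a map $D_\gamma\to D_\beta$ depends on a choice of homotopy $f_\beta p^\gamma_\beta\simeq p^\gamma_\beta f_\gamma$, and nothing makes these choices compatible. We use instead a system that contains all the $D_\gamma$ and whose bonding maps need no choice. For $\beta\ge\alpha$ let $R_\beta=\bigvee_{\gamma\ge\beta}D_\gamma$, with the inclusions of sub-wedges as bonding maps. Wedges are coproducts in $H_0$, so there are morphisms $u_\beta,v_\beta:R_\beta\to X_\beta$ equal to $p^\gamma_\beta\mathrm{pr}_1$ and $p^\gamma_\beta\mathrm{pr}_2$ on the summand $D_\gamma$. For $\beta'\ge\beta$ and a summand $D_\gamma$ of $R_{\beta'}$ we have $p^{\beta'}_\beta p^\gamma_{\beta'}\mathrm{pr}_k=p^\gamma_\beta\mathrm{pr}_k$, so the $u_\beta$ and the $v_\beta$ define level morphisms $u,v:R\to X$, with $X$ restricted to the cofinal set of indices $\ge\alpha$.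 On the summand $D_\gamma$ of $R_\beta$,
\[
f_\beta p^\gamma_\beta\mathrm{pr}_1=p^\gamma_\beta f_\gamma\mathrm{pr}_1=p^\gamma_\beta f_\gamma\mathrm{pr}_2=f_\beta p^\gamma_\beta\mathrm{pr}_2 .
\]
Hence $fu=fv$, and the hypothesis on $g$, used only here, gives $gu=gv$. These morphisms are represented by $g_\alpha u_\alpha$ and $g_\alpha v_\alpha$, which therefore agree on $R_\beta\subset R_\alpha$ for some $\beta\ge\alpha$. Restriction to the summand $D_\beta$ of $R_\beta$ gives \eqref{eq:claim}.

Fix such a $\beta$ and let $W_\beta=W_{f_\beta}\simeq X_\beta\sqcup_{D_\beta}X_\beta$. The map $g_\alpha p^\beta_\alpha$ on both copies of $X_\beta$ and a homotopy realizing \eqref{eq:claim} define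
\[
\hat g:W_\beta\to T,\qquad\hat g\iota_1\simeq g_\alpha p^\beta_\alpha .
\]

\emph{Step 2: $Y$ maps to the join.} Let $\bar P_\beta$ be the reduced double mapping cylinder of $f_\beta$, obtained from $P_{f_\beta}$ by collapsing the segment over the base point of $X_\beta$. It is a pointed connected CW complex. The collapse $P_{f_\beta}\to\bar P_\beta$ is a homotopy equivalence, since the segment is a contractible subcomplex, and it carries $i,j$ to pointed maps $\bar\imath,\bar\jmath:Y_\beta\to\bar P_\beta$. The cylinder is a pointed homotopy $\bar\imath f_\beta\simeq\bar\jmath f_\beta$. So the morphisms $Y\to\bar P_\beta$ represented by $\bar\imath$ and $\bar\jmath$ agree after composition with $f$, and they agree because $f$ is an epimorphism. Thus $\bar\imath p^\gamma_\beta=\bar\jmath p^\gamma_\beta$ in $H_0$ for some $\gamma\ge\beta$, and hence $ip^\gamma_\beta\simeq jp^\gamma_\beta:Y_\gamma\to P_{f_\beta}$ freely. Apply Corollary~\ref{cor:interface} with $\varphi=f_\beta$, $p=p^\gamma_\beta:Y_\gamma\to Y_\beta$, $\varphi'=f_\gamma$ and $p'=p^\gamma_\beta:X_\gamma\to X_\beta$. It gives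
\[
\hat\sigma:Y_\gamma\to W_\beta,\qquad\hat\sigma f_\gamma\simeq\iota_1p^\gamma_\beta .
\]

\emph{Step 3: base points.} The map $r_0=\hat g\hat\sigma:Y_\gamma\to T$ satisfies $r_0f_\gamma\simeq\hat g\iota_1p^\gamma_\beta\simeq g_\alpha p^\gamma_\alpha$, but only freely. Recall how free and pointed homotopy are related. Let $Q$ be a pointed CW complex and $m:Q\to T$ a map. By the homotopy extension property, every path $\omega$ in $T$ starting at the image of the base point is the track of the base point under some homotopy starting at $m$. If $m$ is pointed and $\omega$ is a loop, the pointed homotopy class $\omega\cdot m$ of the end of such a homotopy depends only on the classes of $m$ and $\omega$. Two pointed maps $m,m'$ are freely homotopic exactly when $m'=\omega\cdot m$ in $H_0$ for some $\omega\in\pi_1T$. For a pointed map $k:Q'\to Q$ we have $(\omega\cdot m)k=\omega\cdot(mk)$, since composing the homotopy with $k$ does not change the track of the base point.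

Since $T$ is connected, $r_0$ is freely homotopic to a pointed map $r_1$. The pointed maps $r_1f_\gamma$ and $g_\alpha p^\gamma_\alpha$ are freely homotopic, so $g_\alpha p^\gamma_\alpha=\omega\cdot(r_1f_\gamma)$ in $H_0$ for some $\omega\in\pi_1T$. Put $r_2=\omega\cdot r_1:Y_\gamma\to T$. Then $r_2f_\gamma=\omega\cdot(r_1f_\gamma)=g_\alpha p^\gamma_\alpha$ in $H_0$. Let $r:Y\to T$ be represented by $r_2$. The morphism $rf$ is represented by $r_2f_\gamma=g_\alpha p^\gamma_\alpha$, which represents $g$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DR}
J.~Dydak and F.~R. Ruiz del Portal, \emph{Isomorphisms in pro-categories}, arXiv:math/0404399 (2004).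

\end{thebibliography}
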